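\title{Twisted higher Courant algebroids and the infinitesimal symmetries of higher gerbes}

\begin{abstract}
An $(n{-}1)$-gerbe with connection $(g,\mathcal A)$ on a manifold $M$ gives rise to two homotopy Lie algebras over the Lie algebra of vector fields: a differential graded Lie algebra of infinitesimal symmetries, built from the \v{C}ech data with the top connection form forgotten, and Zambon's $L_\infty$-algebra $\mathrm{Cour}_{n-1}(H)$ of the higher Courant algebroid $TM\oplus\Lambda^{n-1}T^*M$ twisted by the field strength $H$. Bunk, M\"uller, Nuiten and Szabo conjectured that the two are canonically equivalent. We prove this for all $n\geqslant1$. The equivalence is given by the closed formula $\frac{e^{\iota_X}-1}{\iota_X}(\alpha-\iota_X\mathcal A)$, and it is natural in the gerbe data. We also prove a converse: on a connected manifold, the equivalence class of $\mathrm{Cour}_{n-1}(H)$ over $TM$ determines the de Rham class of $H$ exactly up to a nonzero real scalar.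
\end{abstract}

\section{Introduction}\label{sec:intro}

The infinitesimal symmetries of a principal $\mathrm U(1)$-bundle $P\to M$ are the invariant vector fields on $P$. They form an extension of the Lie algebra of vector fields on $M$ by $C^\infty(M)$, and this extension has two descriptions. The local one uses the transition functions and no connection. The global one uses a connection to split the extension: it becomes $\Gamma(TM)\oplus C^\infty(M)$ with a bracket twisted by the curvature, and it sees nothing but the curvature. This paper proves the same statement for higher gerbes, where both sides are homotopy Lie algebras.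

Throughout, $M$ is a smooth manifold, $n\geqslant1$, and $\mathfrak g=\Gamma(TM)$. We write $\iota_Y$ and $\mathcal L_Y$ for contraction with and Lie derivative along a vector field $Y$. Gradings are cohomological, and $(V[-1])^k=V^{k-1}$.

\subsection{Gerbes with connection}

Let $\mathcal U=\{U_i\}$ be a good open cover of $M$ (nonempty finite intersections are contractible), and let $\check C_q$ be the disjoint union of the intersections $U_{i_0}\cap\dots\cap U_{i_q}$. Put
\[
\mathcal T=\bigoplus_{k,q\geqslant0}\Omega^k(\check C_q),\qquad\text{graded by the total degree }k+q,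
\]
and let $F^j\subset\mathcal T$ be the part of form degree $k\geqslant j$. Let $\delta_0$ be the alternating sum of the restriction maps $\Omega^k(\check C_q)\to\Omega^k(\check C_{q+1})$; it commutes with $d$. The total differential is
\begin{equation}\label{eq:D}
\mathrm D=d+\partial,\qquad \partial=s_{k,q}\,\delta_0\ \text{ on }\Omega^k(\check C_q),\qquad s_{k,q}=\pm1,\quad s_{k+1,q}=-s_{k,q},
\end{equation}
for any fixed signs with this property. Then $\partial^2=0$, $\partial d=-d\partial$, and $\mathrm D$ preserves each $F^j$. Restrictions commute with $\iota_Y$ and $\mathcal L_Y$ for $Y\in\mathfrak g$, so $\partial\iota_Y=-\iota_Y\partial$, $\partial\mathcal L_Y=\mathcal L_Y\partial$, and Cartan's formula holds in the form $\mathrm D\iota_Y+\iota_Y\mathrm D=\mathcal L_Y$. We regard $\Omega(M)$ as a subspace of $\Omega(\check C_0)\subset\mathcal T$ by restriction; on it $\partial=0$ and $\mathrm D=d$.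

An \emph{$(n{-}1)$-gerbe with full connection} is given by a \v{C}ech--Deligne cocycle $(g,\mathcal A)$: a $\mathrm U(1)$-valued \v{C}ech cocycle $g$ on $\check C_n$ and forms $A^{(k)}\in\Omega^k(\check C_{n-k})$, $1\leqslant k\leqslant n$. We identify $\mathfrak u(1)$ with $\mathbb R$, so that $\theta=d\log g\in\Omega^1(\check C_n)$ is a real form with $d\theta=0$ and $\partial\theta=0$. The cocycle conditions are $\theta+\partial A^{(1)}=0$ and $dA^{(k-1)}+\partial A^{(k)}=0$ for $2\leqslant k\leqslant n$, and the \emph{field strength} is the closed form $H\in\Omega^{n+1}(M)$ with $H|_{U_i}=dA_i^{(n)}$. With $\mathcal A=\sum_{k=1}^nA^{(k)}\in\mathcal T^n$ all of this is one equation,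
\begin{equation}\label{eq:cocycle}
\mathrm D\mathcal A=H-\theta .
\end{equation}
For $n=1$ these are the transition functions, the local connection forms and the curvature of a $\mathrm U(1)$-bundle.

\subsection{The two algebras}\label{sec:algebras}

\emph{The symmetry algebra.} Let $E$ be the part of the complex $(\mathcal T/F^n,\mathrm D)$ in total degrees $0,\dots,n$, truncated at the top and regraded: $E^l=\mathcal T^{n+l}$ for $-n\leqslant l<0$, $E^0=\ker\big(\mathrm D\colon(\mathcal T/F^n)^n\to(\mathcal T/F^n)^{n+1}\big)$, and $E^l=0$ otherwise. For $X\in\mathfrak g$ put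
\[
\kappa(X)=\iota_X\theta+\mathcal L_X\mathcal A\ \bmod F^n=\big(\iota_X\,d\log g,\ \mathcal L_XA^{(1)},\dots,\mathcal L_XA^{(n-1)}\big).
\]
It lies in $E^0$, because $\mathrm D(\iota_X\theta+\mathcal L_X\mathcal A)=\mathcal L_X(\theta+\mathrm D\mathcal A)=\mathcal L_XH\in F^n$. The differential graded Lie algebra (dgla) $\mathfrak{sym}^{\leqslant n-1}(g,\mathcal A)$ has underlying graded space $\mathfrak g\oplus E[-1]$ with $\mathfrak g$ in degree $0$, differential $\mathrm D$ on $E[-1]$ and $\kappa$ on $\mathfrak g$, and brackets the Lie bracket of vector fields and $[X,a]=\mathcal L_Xa$ for $a\in E[-1]$; the bracket of two elements of $E[-1]$ is zero. It maps to $\mathfrak g$ by the projection, and it does not involve $A^{(n)}$. A cocycle of degree $0$ is a pair $(X,a)$ with $a\in E^{-1}$ and $\kappa(X)+\mathrm Da=0$: the infinitesimal change of $(g,A^{(1)},\dots,A^{(n-1)})$ along $X$ is undone by the infinitesimal gauge transformation $a$. The lower degrees record gauge transformations between gauge transformations. This dgla controls the infinitesimal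 symmetries, under $\mathrm{Diff}(M)$, of the gerbe with $A^{(n)}$ forgotten \cite{BMNS}.

\emph{The Courant algebra.} For a closed form $H\in\Omega^{n+1}(M)$, let $\mathrm{Cour}_{n-1}(H)$ be the $L_\infty$-algebra that Zambon \cite{Zambon} attaches to the $H$-twisted higher Courant algebroid $TM\oplus\Lambda^{n-1}T^*M$. Its underlying complex, which defines $l_1$, is
\[
C^\infty(M)\xrightarrow{d}\Omega^1(M)\xrightarrow{d}\cdots\xrightarrow{d}\Omega^{n-2}(M)\xrightarrow{d}\mathfrak g\oplus\Omega^{n-1}(M)
\]
in degrees $-(n-1),\dots,0$, the last map being $\omega\mapsto(0,d\omega)$. For $e_i=X_i+\xi_i$ of degree $0$ and $\omega$ of negative degree,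
\begin{align*}
l_2(e_1,e_2)&=[X_1,X_2]+\mathcal L_{X_1}\xi_2-\mathcal L_{X_2}\xi_1-\tfrac12d(\iota_{X_1}\xi_2-\iota_{X_2}\xi_1)+\iota_{X_1}\iota_{X_2}H,\\
l_2(e_1,\omega)&=\tfrac12\mathcal L_{X_1}\omega,\\
l_3(e_1,e_2,e_3)&=-\tfrac13\big(\langle l_2(e_1,e_2),e_3\rangle+\text{cyclic}\big),\qquad\langle e_1,e_2\rangle=\tfrac12(\iota_{X_1}\xi_2+\iota_{X_2}\xi_1).
\end{align*}
The remaining brackets $l_k$, $k\leqslant n+1$, are those of Zambon's construction, recalled in Section~\ref{sec:zambon}. The map to $\mathfrak g$ is the anchor $X+\xi\mapsto X$.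

An \emph{$L_\infty$-algebra over $TM$} is an $L_\infty$-algebra with a strict morphism to the Lie algebra $\mathfrak g$ in degree $0$. An \emph{equivalence over $TM$} is an $L_\infty$-morphism that commutes with these maps and whose linear part is a quasi-isomorphism. Two $L_\infty$-algebras are \emph{equivalent over $TM$}, written $\simeq$, if they are joined by a zigzag of such equivalences. The definitions of $L_\infty$-algebras and morphisms are recalled in Section~\ref{sec:points}.

For $n=1$ the Courant algebra is $\mathfrak g\oplus C^\infty(M)$ with the curvature-twisted bracket. In general the \v{C}ech--de Rham complex resolves the global forms, so the two underlying complexes are easy to compare. The question is whether the brackets match: one side has only Lie derivatives, the other has higher brackets whose coefficients, as we shall see, are Bernoulli numbers.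

\medskip
\noindent\textbf{Conjecture} (Bunk, M\"uller, Nuiten and Szabo \cite{BMNS}). \emph{If $H$ is the field strength of $(g,\mathcal A)$, there is a canonical equivalence $\mathrm{Cour}_{n-1}(H)\xrightarrow{\ \sim\ }\mathfrak{sym}^{\leqslant n-1}(g,\mathcal A)$ of $L_\infty$-algebras over $TM$.}
\medskip

The word ``canonical'' is informal there; it means that the equivalence is built naturally from $(g,\mathcal A)$.

\subsection{Results}

Let $B_k$ be the Bernoulli numbers with $B_1=-\frac12$, let $b_k=B_k/k!$, and put
\[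
f(z)=\frac{e^z-1}{z},\qquad\frac1{f(z)}=\sum_{k\geqslant0}b_kz^k\qquad(b_0=1,\ b_1=-\tfrac12,\ b_2=\tfrac1{12},\ b_3=0,\dots).
\]

\begin{theorem}\label{thm:A}
For all $n\geqslant1$, $M$, $\mathcal U$ and $(g,\mathcal A)$ as above, the formula
\begin{equation}\label{eq:Phi}
\Phi(X,\alpha)=(X,a),\qquad a=f(\iota_X)\,(\alpha-\iota_X\mathcal A)=f(\iota_X)\,\alpha-(e^{\iota_X}-1)\mathcal A
\end{equation}
defines an $L_\infty$-morphism $\Phi\colon\mathrm{Cour}_{n-1}(H)\to\mathfrak{sym}^{\leqslant n-1}(g,\mathcal A)$ over $TM$ whose linear part is a quasi-isomorphism. So the conjecture holds.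
\end{theorem}

Formula \eqref{eq:Phi} is a generating function for the Taylor coefficients $\Phi_k$: here $X$ is a vector field with odd scalar coefficients, so that $\iota_X$ is an even nilpotent operator, and $\alpha$ is a form of degree at most $n-1$ with scalar coefficients (Sections~\ref{sec:points} and~\ref{sec:cartan}). The linear part is $\Phi_1(X+\xi)=(X,\xi-\iota_X\mathcal A)$ in degree $0$ and restriction in negative degrees; for $k\geqslant2$,
\[
\Phi_k(X_1,\dots,X_k)=\pm\,\iota_{X_1}\cdots\iota_{X_k}\mathcal A,\qquad \Phi_k(X_1,\dots,X_{k-1},\alpha)=\pm\tfrac1k\,\iota_{X_1}\cdots\iota_{X_{k-1}}\alpha,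
\]
and $\Phi_k$ vanishes when two arguments are forms.

The next theorem makes ``canonical'' precise. We write $\Phi_{\mathcal A}$ for $\Phi$ when the data vary; homotopies over $TM$ are defined in Section~\ref{sec:natural}.

\begin{theorem}\label{thm:B}
\begin{enumerate}
\item[(1)] $\Phi$ is compatible with restriction to open sets, with pullback along local diffeomorphisms (whenever the relevant covers are good), and with refinements of $\mathcal U$.
\item[(2)] If $A^{(n)}$ is replaced by $A^{(n)}+B$ with $B\in\Omega^n(M)$, then $\mathfrak{sym}^{\leqslant n-1}$ is unchanged and $\Phi_{\mathcal A}=\Phi_{\mathcal A+B}\circ\Theta_B$, where $\Theta_B\colon\mathrm{Cour}_{n-1}(H)\to\mathrm{Cour}_{n-1}(H+dB)$ is the $L_\infty$-isomorphism over $TM$ given by $\alpha\mapsto\alpha+\iota_XB$.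
\item[(3)] Let $(g',\mathcal A')$ differ from $(g,\mathcal A)$ by a \v{C}ech--Deligne coboundary given by $h\colon\check C_{n-1}\to\mathrm U(1)$ and $b=\sum_{k=1}^{n-1}b^{(k)}$, $b^{(k)}\in\Omega^k(\check C_{n-1-k})$; that is, with $\zeta=d\log h$, let $\mathcal A'=\mathcal A+\mathrm Db+\zeta$ and $\theta'=\theta-\partial\zeta$. Then $\tau\colon(X,a)\mapsto(X,a-\nu_X)$, $\nu_X=\mathcal L_Xb+\iota_X\zeta$, is a strict isomorphism $\mathfrak{sym}^{\leqslant n-1}(g,\mathcal A)\to\mathfrak{sym}^{\leqslant n-1}(g',\mathcal A')$ over $TM$, and $\tau\circ\Phi_{\mathcal A}$ is homotopic over $TM$ to $\Phi_{\mathcal A'}$.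
\end{enumerate}
\end{theorem}

Finally we determine how much of $H$ the Courant algebra remembers. This part is not used for the conjecture.

\begin{theorem}\label{thm:C}
Let $M$ be connected, $1\leqslant n\leqslant m=\dim M$, and let $H,H'\in\Omega^{n+1}(M)$ be closed. The following are equivalent:
\begin{enumerate}
\item[(i)] $\mathrm{Cour}_{n-1}(H)$ and $\mathrm{Cour}_{n-1}(H')$ are equivalent over $TM$;
\item[(ii)] the Lie algebras $H^0(\mathrm{Cour}_{n-1}(H))$ and $H^0(\mathrm{Cour}_{n-1}(H'))$ are isomorphic over $\mathfrak g$;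
\item[(iii)] $[H']=c\,[H]$ in $H^{n+1}_{\mathrm{dR}}(M)$ for some $c\in\mathbb R^\times$.
\end{enumerate}
If the isomorphism in \textup{(ii)} is required to be the identity on $N=\Omega^{n-1}(M)/d\Omega^{n-2}(M)$ (on $N=C^\infty(M)$ if $n=1$), then \textup{(iii)} holds with $c=1$.
\end{theorem}

For $n>m$ one has $H=H'=0$ and there is nothing to classify.

\begin{corollary}\label{cor:C}
Let $M$ be connected and $n\leqslant m$. Then $\mathfrak{sym}^{\leqslant n-1}(g,\mathcal A)\simeq\mathrm{Cour}_{n-1}(H')$ over $TM$ if and only if $[H']\in\mathbb R^\times[H]$. Two gerbes have equivalent $\mathfrak{sym}^{\leqslant n-1}$ over $TM$ if and only if the de Rham classes of their field strengths are proportional by a nonzero scalar.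
\end{corollary}

The proof of Theorem~\ref{thm:A} factors $\Phi$ into two steps. The change of coordinates $\beta=f(\iota_X)\alpha$ removes all Bernoulli numbers from $\mathrm{Cour}_{n-1}(H)$ and leaves only $d$, the Lie derivative and the contractions of $H$ (Sections~\ref{sec:normal} and~\ref{sec:zambon}). The shift $a=\beta-(e^{\iota_X}-1)\mathcal A$ then trades $H$ for $\kappa$, because $\mathcal A$ is a $\mathrm D$-primitive of $H-\theta$ (Section~\ref{sec:proofA}). Both steps rest on one conjugation identity, Lemma~\ref{lem:conj}.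

\begin{remark}[Sign conventions]\label{rem:signs}
The results do not depend on the following choices.

(a) If one writes $\mathrm D=(-1)^{l+k}\check\delta+d$ on $\Omega^k(\check C_q)\subset E^l$, the sign equals $(-1)^{q-n}$ and does not depend on $k$. For $n\geqslant2$ one then has $\mathrm D^2=0$ only if $\check\delta$ carries a sign that makes it anticommute with $d$, and this is the situation \eqref{eq:D}.

(b) In form degrees at most $n-1$ the signs in \eqref{eq:cocycle} are forced: $\kappa(Y)\in E^0$ for all $Y$ means that $\mathcal L_Y(\theta+\mathrm D\mathcal A)\in F^n$ for all $Y$, and a form of positive degree killed by all Lie derivatives vanishes (Lemma~\ref{lem:vanish}). In form degree $n$ a convention may have the other sign, $dA^{(n-1)}-\partial A^{(n)}=0$, or $\theta-\partial A^{(1)}=0$ for $n=1$. Then replace $(A^{(n)},H)$ by $(-A^{(n)},-H)$. This does not change $\mathfrak{sym}^{\leqslant n-1}$, and $\mathrm{Cour}_{n-1}(H)\cong\mathrm{Cour}_{n-1}(-H)$ over $TM$ by changing the sign of all forms (Corollary~\ref{cor:shift}).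

(c) If the differential of $E[-1]$ is taken to be $-\mathrm D$, multiplication by $(-1)^l$ on $E^l$ is a strict isomorphism over $TM$ between the two versions of $\mathfrak{sym}^{\leqslant n-1}$; it fixes $E^0$, hence $\kappa$.
\end{remark}

\section{The first two orders by hand}\label{sec:hand}

We first check the linear part and see how it fails to preserve brackets. For $e=X+\xi$ of degree $0$, Cartan's formula and \eqref{eq:cocycle} give
\begin{equation}\label{eq:chain}
\iota_X\theta+\mathcal L_X\mathcal A+\mathrm D(\xi-\iota_X\mathcal A)=d\xi+\iota_X\theta+\iota_X\mathrm D\mathcal A=d\xi+\iota_XH\in F^n .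
\end{equation}
So $\Phi_1(e)=(X,\xi-\iota_X\mathcal A)$ is a cocycle of $\mathfrak{sym}^{\leqslant n-1}$, and $\Phi_1$ is a chain map. This is where forgetting $A^{(n)}$ matters: had the component of form degree $n$ been kept, the formula would give a cocycle only when $\iota_XH=-d\xi$.

Now take $e_i=X_i+\xi_i$, and write $\iota_i=\iota_{X_i}$, $\mathcal L_i=\mathcal L_{X_i}$, $a_i=\xi_i-\iota_i\mathcal A$. From $\mathcal L_1\iota_2-\iota_{[X_1,X_2]}=\iota_2\mathcal L_1=\iota_2\mathrm D\iota_1+\iota_2\iota_1\mathrm D$ and $\mathcal L_2\iota_1=\mathrm D\iota_2\iota_1+\iota_2\mathrm D\iota_1$ we get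
\begin{equation}\label{eq:two}
\mathcal L_1\iota_2-\mathcal L_2\iota_1-\iota_{[X_1,X_2]}=\iota_2\iota_1\mathrm D-\mathrm D\iota_2\iota_1 .
\end{equation}
Apply this to $\mathcal A$ and use $\iota_2\iota_1\theta=0$. The terms $\mathcal L_1\xi_2-\mathcal L_2\xi_1$ cancel in the difference below, and
\begin{align*}
[\Phi_1e_1,\Phi_1e_2]-\Phi_1l_2(e_1,e_2)&=-\big(\iota_2\iota_1H-\mathrm D\iota_2\iota_1\mathcal A\big)+\tfrac12d(\iota_1\xi_2-\iota_2\xi_1)-\iota_1\iota_2H=\mathrm D\,\psi(e_1,e_2),\\
\psi(e_1,e_2)&=\iota_2\iota_1\mathcal A+\tfrac12(\iota_1\xi_2-\iota_2\xi_1)=\tfrac12(\iota_1a_2-\iota_2a_1).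
\end{align*}
The $H$-term of $l_2$ is exactly what cancels $\iota_2\iota_1\mathrm D\mathcal A$, and the remaining defect is exact with an explicit primitive.

For $n=1$ the $a_i$ are functions, so $\psi=0$ and $\Phi_1$ is a morphism of dglas. A cocycle of degree $0$ is a pair $(X,a)$ of a vector field and functions $a_i$ on $U_i$ with $\partial a=-\iota_X\theta$. Then $\partial(a+\iota_X\mathcal A)=-\iota_X\theta-\iota_X\partial\mathcal A=0$, so $a+\iota_X\mathcal A$ is a global function, and $\Phi_1$ is a bijection onto these cocycles. In degree $1$, every \v{C}ech cocycle of smooth functions is $\partial$-exact. This is Theorem~\ref{thm:A} for $\mathrm U(1)$-bundles.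

For $n=2$ the defect does not vanish: for $e_1=X$, $e_2=\xi$ it is $\frac12d\iota_X\xi$. A quadratic Taylor coefficient is needed, and $\psi$ supplies it. It also repairs the mixed bracket: for a function $u$ in degree $-1$,
\[
[\Phi_1e_1,\Phi_1u]-\Phi_1l_2(e_1,u)=\mathcal L_1u-\tfrac12\mathcal L_1u=\tfrac12\iota_1du=\psi(e_1,l_1u).
\]
The shape $\psi=\frac12(\iota_1a_2-\iota_2a_1)$ says that the quadratic term is one half of a contraction applied to the linear term, in agreement with $f(z)=1+\frac z2+\cdots$ in \eqref{eq:Phi}. One condition with three arguments, involving $l_3$, remains for $n=2$, and for general $n$ there are conditions with up to $n+1$ arguments. To treat them all at once we package multilinear identities into identities between generating functions.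

\section{$L_\infty$-algebras by points}\label{sec:points}

An \emph{$L_\infty$-algebra} is a graded vector space $L$ with multilinear maps $l_k\colon L^{\times k}\to L$ of degree $2-k$, $k\geqslant1$, that are graded skew, $l_k(\dots,v,w,\dots)=-(-1)^{|v||w|}l_k(\dots,w,v,\dots)$, and satisfy for all $N\geqslant1$, in the convention of Lada and Markl,
\begin{equation}\label{eq:LM}
\sum_{i+j=N+1}(-1)^{i(j-1)}\sum_\sigma\chi(\sigma)\,l_j\big(l_i(v_{\sigma(1)},\dots,v_{\sigma(i)}),v_{\sigma(i+1)},\dots,v_{\sigma(N)}\big)=0 .
\end{equation}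
Here $\sigma$ runs over the permutations that are increasing on $\{1,\dots,i\}$ and on $\{i+1,\dots,N\}$, and $\chi(\sigma)$ is the sign given by the graded skew rule. A dgla is the case $l_1=d$, $l_2=[\cdot,\cdot]$, $l_k=0$ for $k\geqslant3$. All structures below have finitely many nonzero components.

Let $R$ be a graded-commutative real algebra. Linear and multilinear maps are extended to $R\otimes L$ with scalars on the left and the Koszul rule: moving a symbol of degree $p$ past one of degree $p'$ costs $(-1)^{pp'}$. Thus $d(r\omega)=(-1)^{|r|}r\,d\omega$ and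
\[
l_k(r_1v_1,\dots,r_kv_k)=(-1)^{k\sum_i|r_i|+\sum_{i<j}|v_i||r_j|}\,r_1\cdots r_k\,l_k(v_1,\dots,v_k).
\]
A \emph{point} of $L$ is an element of $L(R)=(R\otimes L)^1$, that is, $x=\sum r_iv_i$ with $|r_i|=1-|v_i|$. A \emph{polynomial map} with values in a graded space $W$ is a finite sum of maps $L(R)\to R\otimes W$, defined for all $R$, of the form $x\mapsto\sum r_{i_1}\cdots r_{i_k}\psi(v_{i_1},\dots,v_{i_k})$ with $\psi$ multilinear. Since $|r_i|$ is determined by $|v_i|$, signs depending on degrees can be absorbed in $\psi$. Points are odd, and graded skew maps are symmetric on odd arguments, so each polynomial map can be written as $P(x)=\sum_k\frac1{k!}P_k(x,\dots,x)$ with $P_k$ graded skew. These \emph{Taylor coefficients} are determined by $P$: take $R$ generated by $r_1,\dots,r_k$ with $r_i^2=0$ and read off the coefficient of $r_1\cdots r_k$ in $P(\sum r_iv_i)$. We call this \emph{polarization}.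

A \emph{vector field} on $L$ is a polynomial map $Q\colon L(R)\to(R\otimes L)^2$ with $Q(0)=0$. It acts on polynomial maps by
\[
P(x+\epsilon Q(x))=P(x)+\epsilon\,(QP)(x),\qquad|\epsilon|=-1,\quad\epsilon^2=0 .
\]
Moving $\epsilon$ to the left shows that $Q$ is an odd derivation for every bilinear product of polynomial maps, that it kills constants, and that it anticommutes with odd operators that do not depend on $x$, such as $\mathrm D$. The square of an odd derivation is a derivation, so $Q^2=0$ on all polynomial maps as soon as $Q^2$ kills the identity map $x$. By polarization, families of graded skew brackets $l_k$ correspond bijectively to vector fields through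
\begin{equation}\label{eq:Q}
Q(x)=\sum_{k\geqslant1}\frac{s_k}{k!}\,l_k(x,\dots,x),\qquad s_k=(-1)^{k(k+1)/2}.
\end{equation}
For a dgla, $Q(x)=-dx-\frac12[x,x]$.

An $L_\infty$-structure is the same as a square-zero coderivation $\hat q$ of the symmetric coalgebra $S^c(L[1])$, whose components $q_k$ are the brackets transported to $L[1]$; we normalize them so that $q_k(x,\dots,x)=s_kl_k(x,\dots,x)$ on points. An \emph{$L_\infty$-morphism} $L\to L'$ is a coalgebra morphism $\hat\Phi$ with $\hat\Phi\hat q=\hat q'\hat\Phi$; it is determined by its components $\Phi_k$ in $L'[1]$, and it is \emph{strict} if $\Phi_k=0$ for $k\geqslant2$.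

\begin{lemma}\label{lem:points}
\textup{(a)} The relations \eqref{eq:LM} hold if and only if $Q^2=0$.

\textup{(b)} $L_\infty$-morphisms $L\to L'$ with finitely many components correspond to polynomial maps $\Phi\colon L(R)\to L'(R)$ with $\Phi(0)=0$ and $Q\Phi=Q'\circ\Phi$, through $\Phi(x)=\sum_k\frac1{k!}\Phi_k(x,\dots,x)$. Composition corresponds to composition, and strict morphisms to linear maps.
\end{lemma}

\begin{proof}
(a) Since $l_j(\epsilon y,x,\dots,x)=(-1)^j\epsilon\,l_j(y,x,\dots,x)$ and $l_j$ is symmetric on odd arguments,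
\[
Q^2x=\sum_{i,j}\frac{(-1)^js_is_j}{i!\,(j-1)!}\,l_j\big(l_i(x,\dots,x),x,\dots,x\big).
\]
From $s_is_j=s_{i+j}(-1)^{ij}$ we get $(-1)^js_is_j=(-1)^{N+1}s_{N+1}(-1)^{i(j-1)}$ for $i+j=N+1$. On equal odd arguments $\chi(\sigma)=1$, and there are $N!/(i!\,(j-1)!)$ permutations $\sigma$. So the part of $Q^2x$ of degree $N$ in $x$ is $\pm\frac1{N!}$ times the left side of \eqref{eq:LM} on $(x,\dots,x)$, and polarization gives the claim.

(b) For polarization it suffices to take $x$ nilpotent, so that $e^x=\sum x^k/k!$ is a finite sum in $R\otimes S^c(L[1])$. On such group-like elements $\hat q(e^x)=Q(x)\,e^x$ and $\hat\Phi(e^x)=e^{\Phi(x)}$. The component in $L'[1]$ of $\hat\Phi\hat q(e^x)$ is $\sum_k\frac1{(k-1)!}\Phi_k(Q(x),x,\dots,x)=(Q\Phi)(x)$, and that of $\hat q'\hat\Phi(e^x)$ is $Q'(\Phi(x))$. Both $\hat\Phi\hat q$ and $\hat q'\hat\Phi$ are coderivations along $\hat\Phi$, hence determined by their components in $L'[1]$.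
\end{proof}

In particular, an invertible polynomial change of coordinates that fixes $0$ carries a vector field with $Q^2=0$ to another one and is an $L_\infty$-isomorphism between them. If $L$ and $L'$ contain $\mathfrak g$ as a summand and map to it by projection, $\Phi$ is over $TM$ exactly when the $\mathfrak g$-component of $\Phi(x)$ is the $\mathfrak g$-component of $x$.

\section{Cartan calculus on points}\label{sec:cartan}

Let $X=\sum r_iY_i\in R^1\otimes\mathfrak g$. On $R\otimes\mathcal T$ we have the operators
\[
\iota=\iota_X=\sum r_i\iota_{Y_i}\ \text{(even)},\qquad\mathcal L_X=\sum r_i\mathcal L_{Y_i}\ \text{(odd)},\qquad\gamma=\iota_{[X,X]}\ \text{(odd)},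
\]
where $[X,X]=\sum r_ir_j[Y_i,Y_j]$. Because $\iota$ is even, its powers need not vanish; it is nilpotent on each element, since it lowers the form degree. For graded commutators,
\begin{equation}\label{eq:cartan}
[\iota,\mathrm D]=\mathcal L_X,\qquad[\iota,\mathcal L_X]=-\gamma,\qquad[\iota,\gamma]=0,\qquad\mathcal L_X^2=\tfrac12\mathcal L_{[X,X]},\qquad[\mathrm D,\mathcal L_X]=0 .
\end{equation}
Indeed, moving the odd scalars to the left gives, in this order, $\sum r_i(\iota_{Y_i}\mathrm D+\mathrm D\iota_{Y_i})$; then $-\sum r_ir_j(\iota_{Y_i}\mathcal L_{Y_j}-\mathcal L_{Y_j}\iota_{Y_i})=-\sum r_ir_j\iota_{[Y_i,Y_j]}$; then a sum of anticommutators of contractions; then $\sum r_ir_j\mathcal L_{Y_i}\mathcal L_{Y_j}=\frac12\sum r_ir_j[\mathcal L_{Y_i},\mathcal L_{Y_j}]$; and finally $\sum r_i(\mathcal L_{Y_i}\mathrm D-\mathrm D\mathcal L_{Y_i})$.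

\begin{lemma}\label{lem:conj}
Let $L$ be a graded space with $\mathfrak g$ as a summand in degree $0$, let $X$ be the $\mathfrak g$-component of a point, and let $Q$ be a vector field on $L$ with $QX=-\frac12[X,X]$; we do not assume $Q^2=0$. On polynomial maps with values in $\mathcal T$ put $\mathbb D=Q+\mathrm D+\mathcal L_X$. Then $\mathbb D$ preserves the maps with values in $F^j$ and those with values in $\Omega(M)$, and
\begin{equation}\label{eq:conj}
\mathbb D\,e^{\iota}=e^{\iota}(Q+\mathrm D),\qquad\mathbb D^2=Q^2 .
\end{equation}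
For a constant $\omega\in\mathcal T$,
\begin{equation}\label{eq:const}
\mathbb D\,(e^\iota-1)\omega=(e^\iota-1)\mathrm D\omega-\mathcal L_X\omega .
\end{equation}
\end{lemma}

\begin{proof}
None of $Q$, $\mathrm D$, $\mathcal L_X$ lowers the form degree or leaves $\Omega(M)$. The derivation property of $Q$ gives
\begin{equation}\label{eq:Qiota}
[Q,\iota]=\iota_{QX}=-\tfrac12\gamma,\qquad[Q,\mathcal L_X]=\mathcal L_{QX}=-\tfrac12\mathcal L_{[X,X]}.
\end{equation}
Expanding $e^\iota(\cdot)e^{-\iota}=\exp(\mathrm{ad}_\iota)$ with \eqref{eq:cartan} and \eqref{eq:Qiota}, we find $e^\iota\mathrm De^{-\iota}=\mathrm D+\mathcal L_X-\frac12\gamma$ and $e^\iota Qe^{-\iota}=Q+\frac12\gamma$. The sum is $\mathbb D$. Next, $\mathrm D^2=0$ and $\mathrm D$ anticommutes with $Q$ and $\mathcal L_X$, so $\mathbb D^2=Q^2+[Q,\mathcal L_X]+\mathcal L_X^2=Q^2$. Finally $Q\omega=0$ gives $\mathbb De^\iota\omega=e^\iota\mathrm D\omega$ and $\mathbb D\omega=\mathrm D\omega+\mathcal L_X\omega$.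
\end{proof}

The first identity says that the action of vector fields on forms is trivial up to coherent homotopy: conjugation by $e^\iota$ removes $\mathcal L_X$ from $\mathbb D$. Its terms of degree one and two in $X$ are Cartan's formula and \eqref{eq:two}.

A point of $\mathfrak{sym}^{\leqslant n-1}(g,\mathcal A)$ is $x=X+a$ with $a=\sum_la_l$, $a_l\in R^{-l}\otimes E^l$. Put $\kappa(X)=\iota_X\theta+\mathcal L_X\mathcal A=\sum r_i\kappa(Y_i)$ modulo $F^n$. The odd differential of the dgla sends $r_iY_i$ to $-r_i\kappa(Y_i)$, so $Q(x)=-dx-\frac12[x,x]$ reads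
\[
QX=-\tfrac12[X,X],\qquad Qa=-\mathrm Da-\mathcal L_Xa+\kappa(X)\quad\text{in }R\otimes\mathcal T/F^n .
\]
With Lemma~\ref{lem:points} this gives the criterion that we use from now on.

\begin{lemma}\label{lem:criterion}
Let $L$ and $Q$ be as in Lemma~\ref{lem:conj}, with $Q^2=0$. A polynomial map $x\mapsto(X,a(x))$ with $a(0)=0$ and $a_l\in R^{-l}\otimes E^l$ is an $L_\infty$-morphism $L\to\mathfrak{sym}^{\leqslant n-1}(g,\mathcal A)$ over $TM$ if and only if $\mathbb Da\equiv\kappa(X)\pmod{F^n}$.
\end{lemma}

\section{A normal form and the Bernoulli numbers}\label{sec:normal}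

We must solve $\mathbb Da\equiv\kappa(X)$. Apply \eqref{eq:const} to $\omega=\mathcal A$ and use \eqref{eq:cocycle} and $\iota^2\theta=0$:
\begin{equation}\label{eq:A}
\mathbb D\,(e^\iota-1)\mathcal A=(e^\iota-1)H-\iota\theta-\mathcal L_X\mathcal A\equiv(e^\iota-1)H-\kappa(X)\pmod{F^n}.
\end{equation}
So $-(e^\iota-1)\mathcal A$ is a solution up to the term $(e^\iota-1)H$, which is a global form. This suggests building that term into a structure on global forms.

Let $\pi\colon\Omega(M)\to\Omega^{\leqslant n-1}(M)$ be the projection. A point of the graded space underlying $\mathrm{Cour}_{n-1}(H)$ is a pair $(X,\beta)$ with $\beta=\sum_{j\leqslant n-1}\beta_j$, $\beta_j\in R^{n-j}\otimes\Omega^j(M)$. Let $L_H$ be this space with the vector field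
\begin{equation}\label{eq:normal}
QX=-\tfrac12[X,X],\qquad Q\beta=\pi\big(-d\beta-\mathcal L_X\beta+(e^\iota-1)H\big).
\end{equation}
The second equation says $\mathbb D\beta\equiv(e^\iota-1)H$ modulo $\Omega^{\geqslant n}$. The brackets of $L_H$ are $d$, the Lie bracket, the Lie derivative, and the terms $\pm\iota_{X_1}\cdots\iota_{X_k}H$, $k\geqslant2$.

\begin{proposition}\label{prop:normal}
If $dH=0$, then \eqref{eq:normal} satisfies $Q^2=0$. For $c\in\mathbb R^\times$ and $B\in\Omega^n(M)$, the map $(X,\beta)\mapsto(X,c\beta+(e^\iota-1)B)$ is an $L_\infty$-isomorphism $L_H\to L_{cH+dB}$ over $TM$.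
\end{proposition}

\begin{proof}
On $X$, $Q^2X$ is a multiple of $[[X,X],X]$, which vanishes by the Jacobi identity. Apply $\mathbb D$ to $\mathbb D\beta\equiv(e^\iota-1)H$. By Lemma~\ref{lem:conj}, $Q^2\beta=\mathbb D^2\beta\equiv(e^\iota-1)dH-\mathcal L_XH\equiv0$ modulo $\Omega^{\geqslant n}$. As $Q^2\beta$ has form degree at most $n-1$, it is zero.

The component $\iota^kB\in R^k\otimes\Omega^{n-k}$, $k\geqslant1$, has the degrees required of a point. By \eqref{eq:const},
\[
\mathbb D\big(c\beta+(e^\iota-1)B\big)\equiv c(e^\iota-1)H+(e^\iota-1)dB-\mathcal L_XB\equiv(e^\iota-1)(cH+dB),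
\]
which is the morphism condition. The inverse is $\beta\mapsto c^{-1}(\beta-(e^\iota-1)B)$.
\end{proof}

It remains to relate $L_H$ to the Courant brackets. For these, changing $H$ by $dB$ is compensated by a linear map: \eqref{eq:two} applied to $B$ shows that $X+\xi\mapsto X+\xi+\iota_XB$ carries $l_2$ for $H$ to $l_2$ for $H+dB$. In $L_H$ the compensating shift is $(e^\iota-1)B=f(\iota)\,\iota B$. So we try the coordinate $\alpha$ defined by $\beta=f(\iota)\alpha$; it is an invertible polynomial change of coordinates because $f(0)=1$ and $\iota$ is nilpotent.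

\begin{proposition}\label{prop:C}
In the coordinate $\alpha=f(\iota)^{-1}\beta$ the vector field \eqref{eq:normal} becomes $QX=-\frac12[X,X]$ and
\begin{equation}\label{eq:C}
Q\alpha=-\pi d\alpha+\sum_{k\geqslant1}b_k\big(\iota^kd\alpha_{n-1}+\iota^{k-1}\mathcal L_X\alpha-\iota^{k+1}H\big)-\sum_{k\geqslant2}b_k\,\iota^{k-2}\gamma\,\alpha .
\end{equation}
In particular \eqref{eq:C} satisfies $Q^2=0$ for every $M$ and every closed $H$.
\end{proposition}

\begin{proof}
For a power series $\phi$, a nilpotent even operator $u$ and any operator $y$,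
\[
[\phi(u),y]=\sum_{k\geqslant1}\frac{(-1)^{k-1}}{k!}\,\phi^{(k)}(u)\,\mathrm{ad}_u^k\,y ;
\]
for $\phi(u)=e^{tu}$ this is $e^{tu}(y-e^{-tu}ye^{tu})$, and comparing powers of $t$ gives it for monomials. Write $f,f',f''$ for these series evaluated at $\iota$. By \eqref{eq:cartan} and \eqref{eq:Qiota}, $[f,d]=f'\mathcal L_X+\frac12f''\gamma$, $[f,\mathcal L_X]=-f'\gamma$ and $[f,Q]=\frac12f'\gamma$. Hence
\[
Q\beta=fQ\alpha-\tfrac12f'\gamma\alpha,\qquad d\beta=fd\alpha-f'\mathcal L_X\alpha-\tfrac12f''\gamma\alpha,\qquad\mathcal L_X\beta=f\mathcal L_X\alpha+f'\gamma\alpha .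
\]
The projection $\pi$ kills only the uncontracted $n$-form $d\alpha_{n-1}$ and the $n$-form $\iota H$, so $\pi fd\alpha=f\pi d\alpha+(f-1)d\alpha_{n-1}$ and $\pi(e^\iota-1)H=(e^\iota-1-\iota)H$. Thus \eqref{eq:normal} is equivalent to
\[
fQ\alpha=-f\pi d\alpha-(f-1)d\alpha_{n-1}+(f'-f)\mathcal L_X\alpha+\tfrac12(f''-f')\gamma\alpha+(e^\iota-1-\iota)H .
\]
Differentiating $zf=e^z-1$ once and twice gives $f+zf'=e^z=zf+1$ and $2f'+zf''=e^z=f+zf'$, that is, $z(f'-f)=1-f$ and $z(f''-f')=f-2f'$. Therefore
\begin{align*}
\frac{f'-f}{f}&=\frac{1/f-1}{z}=\sum_{k\geqslant1}b_kz^{k-1},&\frac{f''-f'}{2f}&=-\frac{1/f-1+z/2}{z^2}=-\sum_{k\geqslant2}b_kz^{k-2},\\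
-\frac{f-1}{f}&=\frac1f-1=\sum_{k\geqslant1}b_kz^k,&\frac{e^z-1-z}{f}&=z-\frac zf=-\sum_{k\geqslant1}b_kz^{k+1}.
\end{align*}
Multiplying on the left by $f(\iota)^{-1}$ gives \eqref{eq:C}.
\end{proof}

\section{Identification with Zambon's brackets}\label{sec:zambon}

We now show that \eqref{eq:C} is the vector field of $\mathrm{Cour}_{n-1}(H)$. Zambon's brackets are higher derived brackets. Consider the graded Lie algebra $\mathcal V$ spanned by the operators $\iota_Y$ (degree $-1$) and $\mathcal L_Y$ (degree $0$), $Y\in\mathfrak g$, and the forms $\omega\in\Omega^j(M)$ (degree $j-n$), with the commutators of the operators, $[\iota_Y,\omega]=\iota_Y\omega$, $[\mathcal L_Y,\omega]=\mathcal L_Y\omega$ and $[\omega,\omega']=0$. It is a dgla with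
\[
\delta\omega=d\omega,\qquad\delta\iota_Y=\mathcal L_Y+\iota_YH,\qquad\delta\mathcal L_Y=-\mathcal L_YH :
\]
if $d$ is adjoined in degree $1$, then $\delta=[d+H,\cdot]$ and $[d+H,d+H]=2dH=0$. The dgla $\mathcal V$ sits inside the functions on $T^*[n]T[1]M$, shifted by $n$, and it contains everything that enters the brackets. Its negative part is $\mathcal V^{<0}=\mathfrak g\oplus\Omega^{\leqslant n-1}(M)$, the space underlying $\mathrm{Cour}_{n-1}(H)$ up to a shift. Let $\mathrm{pr}$ be the projection to $\mathcal V^{<0}$, and let $\delta_{-1}$ be $\delta$ on $\mathcal V^{-1}$ and zero in other degrees.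

From the construction in \cite{Zambon} we use only the following. The unary bracket is $\pm\,\mathrm{pr}\,\delta$. For $k\geqslant1$ the $(k+1)$-ary bracket is a constant multiple, with a constant independent of $M$ and $H$, of the graded symmetrization of $[[\cdots[\delta_{-1}v_0,v_1],\cdots],v_k]$. The result is an $L_\infty$-algebra for all $M$ and all closed $H$. A point $(X,\alpha)$ is the even element $\mu=\iota_X+\alpha$ of $R\otimes\mathcal V$, and these statements say that
\begin{equation}\label{eq:Z}
Q\mu=-\mathrm{pr}\,\delta\mu+\sum_{k\geqslant1}c_k\,\mathrm{ad}_\mu^k\,\delta_{-1}\mu,\qquad Q^2=0,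
\end{equation}
with universal constants $c_k$; the unary sign is fixed by $l_1=d$. The proof below determines the $c_k$, so no sign or normalization is left open.

\begin{proposition}\label{prop:zambon}
The vector field of $\mathrm{Cour}_{n-1}(H)$ is \eqref{eq:C}. Hence $(X,\alpha)\mapsto(X,f(\iota)\alpha)$ is an $L_\infty$-isomorphism $\mathrm{Cour}_{n-1}(H)\to L_H$ over $TM$.
\end{proposition}

\begin{proof}
\emph{Step 1: \eqref{eq:C} gives the brackets listed in Section~\ref{sec:algebras}.} The linear part is $-\pi d\alpha=-l_1x$. For $X=rY$ and $\alpha=t\omega$ with $\omega$ of negative degree, the quadratic part is $b_1\mathcal L_X\alpha=-\frac12rt\,\mathcal L_Y\omega$, while \eqref{eq:Q} gives $-rt\,l_2(Y,\omega)$.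

In degree $0$ let $X=\sum r_iX_i$, $\alpha=\sum r_i\xi_i$, $|r_i|=1$, and sum over repeated indices. Then \eqref{eq:Q} reads $Q(x)=-\frac12r_ir_j\,l_2(e_i,e_j)-\frac16r_ir_jr_k\,l_3(e_i,e_j,e_k)+\cdots$, since $s_3=1$ and the odd map $l_3$ passes three odd scalars. The quadratic form part of \eqref{eq:C} is
\[
-\tfrac12(\iota d\alpha+\mathcal L_X\alpha-\iota^2H)=-\tfrac12r_ir_j(\iota_id\xi_j+\mathcal L_i\xi_j+\iota_i\iota_jH)=-\tfrac12r_ir_j(2\mathcal L_i\xi_j-d\iota_i\xi_j+\iota_i\iota_jH),
\]
and its skew part in $i,j$ is the stated $l_2$. The cubic part is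
\[
\tfrac1{12}(\iota^2d\alpha+\iota\mathcal L_X\alpha-\gamma\alpha-\iota^3H)=\tfrac1{12}r_ir_jr_k\big(\iota_i\iota_jd\xi_k+\iota_i\mathcal L_j\xi_k+\iota_{[X_i,X_j]}\xi_k+\iota_i\iota_j\iota_kH\big).
\]
Write $\sim$ for equality of skew parts in $i,j$. From $\iota_i\iota_jd=\iota_i\mathcal L_j-\iota_id\iota_j$ and
\[
\iota_id\iota_j=\mathcal L_i\iota_j-d\iota_i\iota_j=\iota_j\mathcal L_i+\iota_{[X_i,X_j]}-d\iota_i\iota_j\sim-\iota_i\mathcal L_j+\iota_{[X_i,X_j]}-d\iota_i\iota_j
\]
we see that the cubic part equals $\frac1{12}r_ir_jr_k(3\iota_i\mathcal L_j\xi_k+d\iota_i\iota_j\xi_k+\iota_i\iota_j\iota_kH)$. The stated $l_3$ contributes, after a cyclic relabeling of indices,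
\[
\tfrac16r_ir_jr_k\langle l_2(e_i,e_j),e_k\rangle=\tfrac1{12}r_ir_jr_k\big(\iota_{[X_i,X_j]}\xi_k+2\iota_i\mathcal L_j\xi_k-\iota_id\iota_j\xi_k+\iota_i\iota_j\iota_kH\big),
\]
and the formula for $\iota_id\iota_j$ turns this into the same expression. For $n\leqslant2$ all other brackets vanish for degree reasons, and the proof is complete without \eqref{eq:Z}.

\emph{Step 2: the shape of \eqref{eq:Z}.} With the Koszul rule, $\mathrm{pr}\,\delta\mu=\pi d\alpha$ and $\delta_{-1}\mu=-\mathcal L_X-\iota H+d\alpha_{n-1}$. As $\alpha$ is even in $R\otimes\mathcal V$, we have $[\alpha,\mathcal L_X]=-\mathcal L_X\alpha$ and $[\alpha,\gamma]=-\gamma\alpha$. With \eqref{eq:cartan},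
\[
\mathrm{ad}_\mu\delta_{-1}\mu=\gamma+\mathcal L_X\alpha-\iota^2H+\iota d\alpha_{n-1},\qquad\mathrm{ad}_\mu\gamma=-\gamma\alpha,
\]
and $\mathrm{ad}_\mu$ acts on forms as $\iota$. So the form part of \eqref{eq:Z} is \eqref{eq:C} with $c_k$ in place of $b_k$, and the vector field part is $QX=c_1[X,X]$. The stated $l_2$ gives $c_1=-\frac12=b_1$; by Step 1 the sign of $H$ in $\delta$ is the one that matches the stated $l_2$.

\emph{Step 3: $c_k=b_k$ for $k\leqslant n$.} For $k>n$ the terms vanish, since they contract a form more often than its degree allows. Let $2\leqslant k\leqslant n$ and assume $c_i=b_i$ for $i<k$. Decompose $Q=\sum Q_j$ by polynomial degree; the constant $c_i$ occurs only in $Q_{i+1}$. The part of $Q^2=0$ of degree $k+1$ is $\sum_{i+j=k+2}Q_iQ_j=0$. It holds for \eqref{eq:Z}, and for \eqref{eq:C} by Proposition~\ref{prop:C}, and the terms with $2\leqslant i,j\leqslant k$ agree. Hence $(c_k-b_k)(Q_1\Delta+\Delta Q_1)=0$, where $Q_1X=0$, $Q_1\alpha=-\pi d\alpha$, $\Delta X=0$ and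
\[
\Delta\alpha=\iota^kd\alpha_{n-1}+\iota^{k-1}\mathcal L_X\alpha-\iota^{k-2}\gamma\alpha-\iota^{k+1}H .
\]
Apply this to $\alpha$ and evaluate at $\alpha=0$. The term $Q_1\Delta\alpha$ is linear in $\alpha$, because $Q_1(\iota^{k+1}H)=0$. The term $\Delta Q_1\alpha=\pi d\Delta\alpha$ gives $-d\iota^{k+1}H$, which has form degree $n+1-k\leqslant n-1$ and so survives $\pi$. For $M=\mathbb R^{n+1}$, $H=x^1dx^1\wedge\dots\wedge dx^{n+1}$ and $X=\sum_{i\leqslant k+1}r_i\partial_i$ it equals $\pm(k+1)!\,r_1\cdots r_{k+1}\,dx^1\wedge dx^{k+2}\wedge\dots\wedge dx^{n+1}\neq0$. The constants do not depend on $M$ and $H$, so $c_k=b_k$.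
\end{proof}

Since $e^\iota-1=f(\iota)\iota$, Proposition~\ref{prop:normal} translates as follows.

\begin{corollary}\label{cor:shift}
For $c\in\mathbb R^\times$ and $B\in\Omega^n(M)$, the map $(X,\alpha)\mapsto(X,c\alpha+\iota_XB)$ is an $L_\infty$-isomorphism $\mathrm{Cour}_{n-1}(H)\to\mathrm{Cour}_{n-1}(cH+dB)$ over $TM$.
\end{corollary}

\begin{remark}[The higher brackets in multilinear form]
For even $N\geqslant4$ we have $b_{N-1}=0$, so $l_N=0$. Let $N\geqslant3$ be odd, so $s_N=(-1)^{(N+1)/2}$. For $X=\sum_{i=1}^Nr_iX_i$ the multilinear part of $\iota^N$ is $N!\,r_1\cdots r_N\,\iota_N\cdots\iota_1$, and that of $l_N(X,\dots,X)$ is $-N!\,r_1\cdots r_N\,l_N(X_1,\dots,X_N)$. The term $-b_{N-1}\iota^NH$ of \eqref{eq:C} therefore gives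
\[
l_N(X_1,\dots,X_N)=(-1)^{\frac{N+1}2}NB_{N-1}\,\iota_N\cdots\iota_1H .
\]
The part of $Q_N$ linear in $\alpha$ is $12\,b_{N-1}\iota^{N-3}$ times that of $Q_3$. For $\alpha=t\omega$ this reads $l_N(t\omega,X,\dots,X)=s_N\,6B_{N-1}\,\iota^{N-3}l_3(t\omega,X,X)$. Extract the coefficient of $t\,r_1\cdots r_{N-1}$. Both sides carry the sign $(-1)^{|t|}$ from the odd maps $l_N$ and $l_3$, the scalars pass an even number of contractions, and moving $r_ir_j$ into place costs $(-1)^{i+j+1}$. Hence
\[
l_N(\omega,X_1,\dots,X_{N-1})=\frac{(-1)^{\frac{N+1}2}\,12B_{N-1}}{(N-1)(N-2)}\sum_{i<j}(-1)^{i+j+1}\iota_{N-1}\cdots\widehat{\iota_j}\cdots\widehat{\iota_i}\cdots\iota_1\,l_3(\omega,X_i,X_j).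
\]
For $\omega$ of negative degree, $\frac1{12}(\iota\mathcal L_X-\gamma)t\omega=-\frac1{12}(-1)^{|t|}t\,r_ir_j(\iota_i\mathcal L_j+\iota_{[X_i,X_j]})\omega$ equals $\frac12l_3(t\omega,X,X)=\frac12(-1)^{|t|}t\,r_ir_j\,l_3(\omega,X_i,X_j)$, so
\[
l_3(\omega,X_1,X_2)=-\tfrac16\big(\tfrac12(\iota_1\mathcal L_2-\iota_2\mathcal L_1)+\iota_{[X_1,X_2]}\big)\omega .
\]
Brackets with two form arguments vanish, because \eqref{eq:C} has degree at most one in $\alpha$.
\end{remark}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}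

\emph{$\Phi$ is a morphism over $TM$.} In the coordinate $\beta=f(\iota)\alpha$ of Proposition~\ref{prop:zambon}, formula \eqref{eq:Phi} is $a=\beta-(e^\iota-1)\mathcal A$. We have $\iota^k\mathcal A\in R^k\otimes\mathcal T^{n-k}$ with $k\geqslant1$, and $\beta_j\in R^{n-j}\otimes\mathcal T^j$ with $j\leqslant n-1$. So all components of $a$ lie in $R^{-l}\otimes E^l$ with $-n\leqslant l\leqslant-1$, and $a_0=0$. On the global form $\beta$ we have $\mathrm D=d$, so \eqref{eq:normal} and \eqref{eq:A} give
\[
\mathbb Da\equiv(e^\iota-1)H-\big((e^\iota-1)H-\kappa(X)\big)=\kappa(X)\pmod{F^n}.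
\]
Lemma~\ref{lem:criterion} applies. The component of this congruence in $E^0$ is \eqref{eq:chain}.

\emph{The linear part is a quasi-isomorphism.} Let $K=(\Omega^0(M)\to\dots\to\Omega^{n-1}(M))$. The chain map $\Phi_1$ maps the short exact sequence of complexes $0\to K\to\mathrm{Cour}_{n-1}(H)\to\mathfrak g\to0$ to $0\to E[-1]\to\mathfrak{sym}^{\leqslant n-1}(g,\mathcal A)\to\mathfrak g\to0$. It induces the identity on $\mathfrak g$ and the restriction map on kernels. By the five lemma it suffices to show that restriction $K\to E[-1]$ is a quasi-isomorphism.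

Each row $0\to\Omega^k(M)\to\Omega^k(\check C_0)\to\Omega^k(\check C_1)\to\cdots$ is exact: for a partition of unity $(\rho_i)$ subordinate to $\mathcal U$, the operator $\omega\mapsto\big(\sum_i\rho_i\,\omega_{i\,i_0\dots i_{q-1}}\big)$ is a contracting homotopy for $\delta_0$, and the signs $s_{k,q}$ change neither kernels nor images. So $\Omega^k(M)\to F^k/F^{k+1}$ is a quasi-isomorphism for each $k$, and induction along the finite filtration of $\mathcal T/F^n$ by the $F^k$, with the five lemma at each step, shows that $K\to\mathcal T/F^n$ is a quasi-isomorphism when $\Omega^j(M)$ is placed in total degree $j$. In particular $H^n(\mathcal T/F^n)=0$. Because $E^0$ is the kernel of $\mathrm D$, we have $H^l(E)=H^{n+l}(\mathcal T/F^n)$ for all $l\leqslant0$. Hence $K\to E[-1]$ is a quasi-isomorphism, and Theorem~\ref{thm:A} is proved. \qed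

The cocycle condition enters only through \eqref{eq:A} and the definition of $\kappa$. The proof uses partitions of unity but never that the cover is good.

\section{Proof of Theorem~\ref{thm:B}}\label{sec:natural}

Write $\mathfrak s=\mathfrak{sym}^{\leqslant n-1}(g,\mathcal A)$ and $\mathfrak s'=\mathfrak{sym}^{\leqslant n-1}(g',\mathcal A')$. Let $\mathbb R[t,dt]$ be the polynomial forms on the line, with differential $d_t$, and let $\mathcal P$ be the dgla $\mathfrak g\oplus\mathbb R[t,dt]\otimes E[-1]$ with a constant copy of $\mathfrak g$: the differential is the tensor product differential on the second summand and $\kappa'$ on $\mathfrak g$, and the brackets are those of $\mathfrak s'$, extended over $\mathbb R[t,dt]$. It is a path object for $\mathfrak s'$ over $\mathfrak g$. The inclusion of constants $\mathfrak s'\to\mathcal P$ is a quasi-isomorphism, since $\mathbb R[t,dt]$ has cohomology $\mathbb R$, and the evaluations at $t=0,1$ (with $dt=0$) map $\mathcal P$ onto $\mathfrak s'\times_{\mathfrak g}\mathfrak s'$ by linear interpolation.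 Two morphisms $L\to\mathfrak s'$ over $TM$ are \emph{homotopic over $TM$} if they are the evaluations at $0$ and $1$ of a morphism $L\to\mathcal P$ over $TM$. As in Lemma~\ref{lem:criterion}, $x\mapsto(X,a_t(x))$ is a morphism to $\mathcal P$ if and only if $(d_t+\mathbb D)a_t\equiv\kappa'(X)\pmod{F^n}$.

(1) A local diffeomorphism $\varphi\colon M'\to M$, for instance an open inclusion, pulls back vector fields, forms and the cover; a refinement of $\mathcal U$ with a choice of refinement map pulls back \v{C}ech forms. These maps commute with $d$, $\partial$, $\iota$, $\mathcal L$ and the Lie bracket. So they induce strict morphisms on both sides, and they commute with every operation in \eqref{eq:Phi}.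

(2) The pair $(g,\mathcal A+B)$ satisfies \eqref{eq:cocycle} with $H+dB$, and $\kappa$ is unchanged because $\mathcal L_XB\in F^n$. The map $\Theta_B$ is the case $c=1$ of Corollary~\ref{cor:shift}, and $(\alpha+\iota B)-\iota(\mathcal A+B)=\alpha-\iota\mathcal A$.

(3) Since $d\zeta=0$, we have $\mathrm D\mathcal A'=H-\theta+\partial\zeta=H-\theta'$, so the field strength is unchanged. Also $\nu_X\in R^1\otimes E^{-1}$, so $\tau$ is a linear bijection on points. We compute $\mathbb D\nu_X$. As $\zeta$ and $\partial\zeta$ are $1$-forms, \eqref{eq:const} gives $\mathbb D\iota\zeta=\iota\partial\zeta-\mathcal L_X\zeta$. As $b$ is constant, $\mathcal L_Xb=\mathbb Db-\mathrm Db$, so $\mathbb D\mathcal L_Xb=Q^2b-\mathbb D\mathrm Db=-\mathcal L_X\mathrm Db$. Adding,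
\[
\mathbb D\nu_X=\iota\partial\zeta-\mathcal L_X(\mathrm Db+\zeta)\equiv\kappa(X)-\kappa'(X).
\]
On $\mathfrak s$ we have $\mathbb Da\equiv\kappa(X)$, hence $\mathbb D(a-\nu_X)\equiv\kappa'(X)$, and $\tau$ is a strict isomorphism by Lemma~\ref{lem:criterion}.

Let $a$ and $a'$ be the form components of $\Phi_{\mathcal A}$ and $\Phi_{\mathcal A'}$, and put $w=(e^\iota-1)b$. Using $(e^\iota-1)\zeta=\iota\zeta$ and \eqref{eq:const},
\[
(a-\nu_X)-a'=(e^\iota-1)\mathrm Db-\mathcal L_Xb=\mathbb Dw .
\]
Define $a_t=a-\nu_X-(d_t+\mathbb D)(tw)=a-\nu_X-t\,\mathbb Dw-dt\,w$. The components of $\mathbb Dw$ lie in $R^k\otimes E^{-k}$ and those of $w$ in $R^k\otimes E^{-k-1}$, $k\geqslant1$, so $(X,a_t)$ is a point of $\mathcal P$. The operator $d_t$ anticommutes with $Q$, $\mathrm D$ and $\mathcal L_X$, and $Q^2=0$ on $\mathrm{Cour}_{n-1}(H)$, so $(d_t+\mathbb D)^2=0$. Therefore $(d_t+\mathbb D)a_t=\mathbb D(a-\nu_X)\equiv\kappa'(X)$. At $t=0$ we get $\tau\circ\Phi_{\mathcal A}$, and at $t=1$ we get $\Phi_{\mathcal A'}$. \qed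

\section{The class of $H$: proof of Theorem~\ref{thm:C}}\label{sec:class}

The content of Theorem~\ref{thm:C} is (ii)$\Rightarrow$(iii). The difficulty is that an isomorphism of Lie algebras is only $\mathbb R$-linear: neither continuity nor linearity over functions is assumed. We first derive locality from compatibility with Lie derivatives; locality makes the maps differential operators, and the Euler field reduces these to finite-dimensional linear algebra.

\begin{lemma}\label{lem:vanish}
Let $U\subset M$ be open, $k\geqslant1$ and $\omega\in\Omega^k(U)$. If $\mathcal L_Y\omega=0$ for all compactly supported vector fields $Y$ on $U$, then $\omega=0$.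
\end{lemma}

\begin{proof}
From $0=\mathcal L_{uY}\omega=u\mathcal L_Y\omega+du\wedge\iota_Y\omega$ for functions $u$ we get $\xi\wedge\iota_v\omega_x=0$ for all $\xi\in T_x^*M$ and $v\in T_xM$. If $\omega_x\neq0$, then $k\leqslant m$ and some $\iota_v\omega_x$ is a nonzero form of degree $k-1<m$. If $dx^I$ occurs in it and $j\notin I$, its product with $dx^j$ is nonzero, a contradiction.
\end{proof}

The lemma fails for $k=0$, where constants are invariant; this is why we pass from $N$ to $n$-forms by applying $d$ below. We use four standard facts about a linear map $S$ between spaces of smooth sections of vector bundles on $M$ that is \emph{local}, meaning that $s|_U=0$ implies $S(s)|_U=0$ for open $U$.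
\begin{enumerate}
\item[(a)] $S$ restricts to open sets $U$: near $x\in U$ put $S(s)=S(\rho s)$ for a cutoff $\rho$ supported in $U$ and equal to $1$ near $x$. Identities between $S$, Lie derivatives and Lie brackets pass to $U$, by cutting off all arguments near $x$.
\item[(b)] (Peetre's theorem.) Every point has a neighborhood on which $S$ is a differential operator of finite order with smooth coefficients.
\item[(c)] A differential operator of finite order on a coordinate ball that kills all sections with polynomial coefficients is zero, since every jet at a point is the jet of such a section.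
\item[(d)] Let $\mathcal E=\sum x^i\partial_i$ on a ball centered at $0$ in $V=\mathbb R^m$. A smooth function with $\mathcal Eu=pu$, $p\in\mathbb Z$, satisfies $u(tx)=t^pu(x)$ for $0<t\leqslant1$. So $u=0$ if $p<0$, by boundedness at $0$, and $u$ is a homogeneous polynomial of degree $p$ if $p\geqslant0$, by differentiating $p$ times at $t=0$. On a $k$-form with coefficients homogeneous of degree $j$, $\mathcal L_{\mathcal E}$ is multiplication by $j+k$; on a vector field with such coefficients, by $j-1$.
\end{enumerate}
Lie derivatives along linear vector fields give the action of $\mathfrak{gl}(V)$ on polynomial tensors of fixed degree, and a $\mathfrak{gl}(V)$-equivariant map between such spaces is equivariant for the connected group $GL^+(V)$.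

\begin{lemma}\label{lem:commute}
Let $M$ be connected, $1\leqslant n\leqslant m$, and let $S\colon\Omega^{n-1}(M)\to\Omega^n(M)$ be linear with $S\mathcal L_X=\mathcal L_XS$ for all $X\in\mathfrak g$. Then $S=c\,d$ for a constant $c$.
\end{lemma}

\begin{proof}
If $\omega|_U=0$ and $Y$ has compact support in $U$, then $\mathcal L_YS(\omega)=S(\mathcal L_Y\omega)=0$, so $S(\omega)|_U=0$ by Lemma~\ref{lem:vanish}. Thus $S$ is local. Work on a coordinate ball as in (b). By (d), $S$ maps $(n-1)$-forms with homogeneous polynomial coefficients of degree $j$ to $n$-forms with homogeneous polynomial coefficients of degree $j-1$, and to $0$ if $j=0$.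

For $j=1$ we get an equivariant map $\Lambda\colon V^*\otimes\Lambda^{n-1}V^*\to\Lambda^nV^*$, and $d$ corresponds to the wedge product. Under the diagonal fields $x^i\partial_i$ the element $x^1dx^2\wedge\dots\wedge dx^n$ has the same weights as $dx^1\wedge\dots\wedge dx^n$, and no other basis $n$-form has them. So $\Lambda(\ell_1\otimes\ell_2\wedge\dots\wedge\ell_n)=c\,\ell_1\wedge\dots\wedge\ell_n$ for $\ell_i=x^i$, hence on the $GL^+(V)$-orbit of this tuple. Every linearly independent $n$-tuple lies in this orbit, possibly after replacing $\ell_1$ by $-\ell_1$, which changes both sides by a sign. Independent tuples are dense, so $\Lambda=c\,\wedge$, and $S-c\,d$ vanishes for $j\leqslant1$.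

For $j\geqslant2$, induction gives $\mathcal L_{\partial_i}(S-c\,d)\omega=(S-c\,d)\mathcal L_{\partial_i}\omega=0$. So $(S-c\,d)\omega$ has constant coefficients that are homogeneous of degree $j-1\geqslant1$, and it vanishes. By (c), $S=c\,d$ on the ball. Since $n\leqslant m$, $d\neq0$ on $(n-1)$-forms on any nonempty open set, so the constants of overlapping balls agree, and connectedness gives one constant.
\end{proof}

\begin{lemma}\label{lem:cocycle}
Let $n\geqslant1$ and let $\lambda\colon\mathfrak g\to\Omega^n(M)$ be a cocycle, that is, a linear map with $\lambda([X,Y])=\mathcal L_X\lambda(Y)-\mathcal L_Y\lambda(X)$. Then there is $\sigma\in\Omega^n(M)$ with $d\lambda(X)=\mathcal L_Xd\sigma$ for all $X$.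
\end{lemma}

For every $\sigma$ the map $X\mapsto\mathcal L_X\sigma$ is a cocycle. For $n=1$ there is another one in coordinates, $X\mapsto d\,\mathrm{div}X$ with $\mathrm{div}X=\sum\partial_iX^i$, because $\mathrm{div}[X,Y]=X\,\mathrm{div}Y-Y\,\mathrm{div}X$. This is why the conclusion is stated after applying $d$.

\begin{proof}
We may assume $n\leqslant m$.

\emph{Locality.} If $X|_U=0$ and $Y$ has compact support in $U$, then $[Y,X]=0$, and on $U$ we get $0=\mathcal L_Y\lambda(X)-\mathcal L_X\lambda(Y)=\mathcal L_Y\lambda(X)$. So $\lambda(X)|_U=0$ by Lemma~\ref{lem:vanish}, and (a)--(d) apply.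

\emph{Normalization on a coordinate ball.} Since $[\partial_i,\partial_j]=0$, we have $\mathcal L_{\partial_i}\lambda(\partial_j)=\mathcal L_{\partial_j}\lambda(\partial_i)$. The Poincar\'e lemma, applied to each coefficient, gives $\sigma_1$ with $\lambda(\partial_i)=\mathcal L_{\partial_i}\sigma_1$. Subtracting $X\mapsto\mathcal L_X\sigma_1$, we may assume $\lambda(\partial_i)=0$, so that $\lambda([\partial_i,X])=\mathcal L_{\partial_i}\lambda(X)$. From $[\partial_i,\mathcal E]=\partial_i$ it follows that $\sigma_2=\lambda(\mathcal E)$ has constant coefficients, so $\mathcal L_{\mathcal E}\sigma_2=n\sigma_2$ and $\mathcal L_{\partial_i}\sigma_2=0$. Subtracting $X\mapsto\frac1n\mathcal L_X\sigma_2$, we may also assume $\lambda(\mathcal E)=0$, so that $\lambda([\mathcal E,X])=\mathcal L_{\mathcal E}\lambda(X)$. By (d), a field with homogeneous polynomial coefficients of degree $j$ goes to a form with homogeneous coefficients of degree $j-1-n$, and to $0$ if $j\leqslant n$. In particular $\lambda$ kills linear fields $Z$, so $\lambda([Z,X])=\mathcal L_Z\lambda(X)$.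

\emph{The degree $j=n+1$.} Here $\lambda$ is an equivariant map $\Lambda\colon S^{n+1}V^*\otimes V\to\Lambda^nV^*$. The elements $\ell^{n+1}\otimes v$ span the source, and those with $\ell(v)\neq0$ are dense among them and so also span; by linearity in $v$ we may take $\ell(v)=1$. Choose linear coordinates $y^1=\ell,y^2,\dots,y^m$ with $v=\partial/\partial y^1$, and let $Z=\sum_{i\geqslant2}y^i\,\partial/\partial y^i$. Then $Z$ commutes with $\ell^{n+1}v$, so $\mathcal L_Z\Lambda(\ell^{n+1}\otimes v)=0$, while $\mathcal L_Z$ multiplies $dy^I$ by $n$ if $1\notin I$ and by $n-1$ if $1\in I$. If $n\geqslant2$, both weights are nonzero and $\Lambda=0$. If $n=1$, then $\Lambda(\ell^2\otimes v)=\phi(\ell,v)\,\ell$ with $\phi$ invariant under $GL^+(V)$. For $m\geqslant2$ this group is transitive on pairs with $\ell(v)=1$, since the orientation of the adapted basis can be changed through $y^2$; so $\phi$ is a constant $c_0$ and $\Lambda(\ell^2\otimes v)=c_0\,\ell(v)\,\ell$ for all $\ell,v$. For $m=1$ source and target are lines and the same formula holds for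 some $c_0$. As $d\,\mathrm{div}(\ell^2v)=2\ell(v)\,d\ell$ and $d\,\mathrm{div}$ kills constant and linear fields, $\lambda-\frac{c_0}2d\,\mathrm{div}$ vanishes on fields of degree at most $2$.

\emph{Higher degrees.} In both cases we have a cocycle $\lambda'$ that vanishes on polynomial fields of degree at most $n+1$. For $j\geqslant n+2$, induction gives $\mathcal L_{\partial_i}\lambda'(X)=\lambda'([\partial_i,X])=0$, so $\lambda'(X)$ has constant coefficients that are homogeneous of degree $j-1-n\geqslant1$, and it vanishes. By (c), $\lambda'=0$. So on the ball the original cocycle is $\lambda(X)=\mathcal L_X\sigma+c'\,d\,\mathrm{div}X$, with $c'=0$ if $n\geqslant2$.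

\emph{Gluing.} We need a global $\sigma$, not only a global $d\sigma$. For $n\geqslant2$, $\sigma$ is unique by Lemma~\ref{lem:vanish}, so the local forms glue. For $n=1$ the coordinate divergence depends on the chart, so we fix a positive density on $M$, locally $\varrho\,|dx|$, with divergence $\mathrm{div}_\varrho X=\mathrm{div}X+X\log\varrho$. Then $d\,\mathrm{div}_\varrho X=d\,\mathrm{div}X+\mathcal L_Xd\log\varrho$, and after modifying $\sigma$ we have $\lambda(X)=\mathcal L_X\sigma+c'\,d\,\mathrm{div}_\varrho X$ on each ball. At a point $x$ with coordinates $y$ centered at $x$, the field $X=(y^1)^2\partial/\partial y^1$ has $(\mathcal L_X\sigma)_x=0$ for every $\sigma$ and $(d\,\mathrm{div}_\varrho X)_x=2\,dy^1\neq0$. So the constants $c'$ of overlapping balls agree, and then the forms $\sigma$ agree by Lemma~\ref{lem:vanish}. In both cases $d\lambda(X)=\mathcal L_Xd\sigma$.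
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(iii)$\Rightarrow$(i). If $H'=cH+dB$, Corollary~\ref{cor:shift} gives an isomorphism over $TM$.

(i)$\Rightarrow$(ii). For any $L_\infty$-algebra over $TM$, $l_2$ induces a Lie bracket on $H^0$, the cohomology of $l_1$ in degree $0$, and the structure map induces a homomorphism $H^0\to\mathfrak g$. The linear part of an $L_\infty$-morphism over $TM$ preserves $l_2$ up to $l_1$-exact terms on cocycles, so it induces a homomorphism over $\mathfrak g$, which is bijective for an equivalence. Compose these and their inverses along the zigzag.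

(ii)$\Rightarrow$(iii). We have $H^0(\mathrm{Cour}_{n-1}(H))=\mathfrak g\oplus N$ with $[X+\xi,Y+\eta]=[X,Y]+\mathcal L_X\eta-\mathcal L_Y\xi+\iota_X\iota_YH$ modulo exact forms. An isomorphism over $\mathfrak g$ has the form $X+\xi\mapsto X+\varphi(X)+\psi(\xi)$ with $\varphi\colon\mathfrak g\to N$ linear and $\psi\colon N\to N$ bijective. Comparing the brackets $[X,\eta]$ and $[X,Y]$ gives $\psi\mathcal L_X=\mathcal L_X\psi$ and
\begin{equation}\label{eq:H0}
\varphi([X,Y])+\psi(\iota_X\iota_YH)=\mathcal L_X\varphi(Y)-\mathcal L_Y\varphi(X)+\iota_X\iota_YH'\quad\text{in }N .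
\end{equation}
Lemma~\ref{lem:commute}, applied to $\Omega^{n-1}(M)\to N\xrightarrow{\psi}N\xrightarrow{d}\Omega^n(M)$, gives $d\psi=c\,d$. If $c=0$, surjectivity of $\psi$ would make every $(n-1)$-form closed, which is false as $n\leqslant m$; so $c\neq0$. For the same reason $c=1$ if $\psi=\mathrm{id}$. Put $G=H'-cH$, a closed form. Applying $d$ to \eqref{eq:H0},
\[
\mathcal L_Xd\varphi(Y)-\mathcal L_Yd\varphi(X)-d\varphi([X,Y])=-d\iota_X\iota_YG .
\]
On the other hand, \eqref{eq:two} with $d$ for $\mathrm D$ and $dG=0$ gives $\mathcal L_X\iota_YG-\mathcal L_Y\iota_XG-\iota_{[X,Y]}G=-d\iota_Y\iota_XG=d\iota_X\iota_YG$. Hence $\lambda(X)=\iota_XG+d\varphi(X)$ is a cocycle $\mathfrak g\to\Omega^n(M)$, and $d\lambda(X)=\mathcal L_XG$. By Lemma~\ref{lem:cocycle} there is $\sigma$ with $\mathcal L_X(G-d\sigma)=0$ for all $X$, so $G=d\sigma$ by Lemma~\ref{lem:vanish}, and $[H']=c\,[H]$.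
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
By Theorem~\ref{thm:A}, $\mathfrak{sym}^{\leqslant n-1}(g,\mathcal A)\simeq\mathrm{Cour}_{n-1}(H)$ for each gerbe. The relation $\simeq$ is symmetric and transitive, so both statements reduce to the equivalence of (i) and (iii) in Theorem~\ref{thm:C}.
\end{proof}

\begin{remark}
Connectedness is used only at the end of Lemma~\ref{lem:commute}, and it is needed. The proof of Proposition~\ref{prop:normal} works for a locally constant nowhere vanishing function $c$. So on a disjoint union of two tori $T^{n+1}$ the forms $H=(\mathrm{vol},\mathrm{vol})$ and $H'=(\mathrm{vol},2\,\mathrm{vol})$ have isomorphic Courant algebras, but their classes are not proportional. The scalar in Corollary~\ref{cor:C} is also visible on the gerbe side: for an integer $k\neq0$ the cocycle $(g^k,k\mathcal A)$ has field strength $kH$ and the map $k\kappa$ in place of $\kappa$, and $(X,a)\mapsto(X,ka)$ is a strict isomorphism $\mathfrak{sym}^{\leqslant n-1}(g,\mathcal A)\to\mathfrak{sym}^{\leqslant n-1}(g^k,k\mathcal A)$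 over $TM$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{BMNS}
Severin Bunk, Lukas M\"uller, Joost Nuiten, Richard J. Szabo,
\emph{Symmetries and Higher-Form Connections in Derived Differential Geometry},
arXiv:2602.03441 (2026).

\bibitem{Zambon}
M. Zambon,
\emph{$L_\infty$-algebras and higher analogues of Dirac structures and Courant algebroids}.

\end{thebibliography}
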